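\title{Finiteness of the definite intersection forms bounded by a rational homology sphere}


\begin{abstract}
We prove that a rational homology $3$-sphere $Y$ smoothly bounds only finitely many negative definite lattices up to stable equivalence, and that the finiteness is uniform once $|H_1(Y;\mathbb{Z})|$ and the correction terms of $Y$ are bounded. The topology enters through two inequalities, one for the determinant of the lattice and one for its shortest characteristic covector. The rest is a theorem on lattices: a family of positive definite lattices is finite up to stable equivalence if and only if these two invariants are bounded on it. We prove this by gluing to a unimodular lattice, whose theta series then depends on boundedly many parameters, and by comparing the theta series with the bound $(2^m/m!+\varepsilon)\,n^m$ for the number of vectors of norm $m$ in any lattice of large rank $n$.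
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

All manifolds are compact and oriented. A $4$-manifold $X$ is \emph{bounded by} a $3$-manifold $Y$ if $Y$ is homeomorphic to $\partial X$ with the boundary orientation. A \emph{lattice} is a finitely generated free abelian group with a nondegenerate symmetric bilinear form taking integer values, and $\langle d\rangle$ denotes the lattice of rank one generated by a vector of square $d$. If $\partial X$ is a rational homology $3$-sphere, that is, has the rational homology of $S^3$, then the intersection pairing $Q_X$ on $H_2(X;\mathbb{Z})/\mathrm{Tors}$ is nondegenerate (Lemma~\ref{lem:det}) and hence is a lattice. We say that $Y$ \emph{smoothly bounds} the lattice $\Lambda$ if $\Lambda\cong Q_X$ for some smooth $4$-manifold $X$ bounded by $Y$.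

Which negative definite lattices does a given $Y$ bound? The connected sum $X\#\overline{\mathbb{CP}^2}$ has the same boundary as $X$ and has intersection form $Q_X\oplus\langle-1\rangle$, so one such lattice produces infinitely many. To discount these, call two negative definite lattices $\Lambda_1,\Lambda_2$ \emph{stably equivalent} if $\Lambda_1\oplus\langle-1\rangle^{m}\cong\Lambda_2\oplus\langle-1\rangle^{n}$ for some $m,n\ge0$, and let $\mathcal{I}(Y)$ be the set of stable equivalence classes of negative definite lattices that $Y$ smoothly bounds.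

By Donaldson's diagonalization theorem, $\mathcal{I}(S^3)=\{[\langle-1\rangle]\}$. As $Y$ varies, infinitely many classes occur: the disk bundle over $S^2$ of Euler number $-p$ has intersection form $\langle-p\rangle$ and a boundary with first homology $\mathbb{Z}/p$, and the lattices $\langle-p\rangle$, $p\ge1$, are pairwise stably inequivalent because their determinants differ in absolute value. For fixed $Y$ smoothness is essential: for every rational homology sphere $Y$, the analogous set defined by topological $4$-manifolds is infinite. The conjecture posed by Choe and Park \cite{CP} is that $\mathcal{I}(Y)$ is finite for every rational homology $3$-sphere $Y$. We prove it.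

\begin{theorem}\label{thm:main}
For every rational homology $3$-sphere $Y$ the set $\mathcal{I}(Y)$ is finite. More strongly, for all constants $M,M'$ the union of the sets $\mathcal{I}(Y)$ over all rational homology $3$-spheres $Y$ with $|H_1(Y;\mathbb{Z})|\le M$ and $\max_{\mathfrak{t}}d(Y,\mathfrak{t})\le M'$ is finite.
\end{theorem}

Here $d(Y,\mathfrak{t})\in\mathbb{Q}$ is the Ozsv\'ath--Szab\'o correction term of the $\mathrm{Spin}^c$ structure $\mathfrak{t}$ on $Y$; the one property of it that we use is recalled in Section~\ref{sec:top}.

\subsection{Determinant and defect}\label{sub:inv}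

We change the sign of the form. Outside Section~\ref{sec:top} all lattices are \emph{positive definite}, and stable equivalence means isomorphism after adding copies of $\mathbb{Z}=\langle1\rangle$. The \emph{norm} of a vector $x$ is $|x|^2=x\cdot x$. A lattice $P$ has a dual $P^*=\{\xi\in P\otimes\mathbb{Q}:\xi\cdot P\subset\mathbb{Z}\}\cong\operatorname{Hom}(P,\mathbb{Z})$, which contains $P$ with index $\det P=|P^*/P|$; the lattice is \emph{unimodular} if $\det P=1$.

A \emph{characteristic covector} of $P$ is an element $\xi\in P^*$ with $\xi\cdot v\equiv|v|^2\pmod 2$ for all $v\in P$. Since $|v+v'|^2\equiv|v|^2+|v'|^2\pmod 2$, the map $v\mapsto|v|^2\bmod 2$ is a homomorphism $P\to\mathbb{Z}/2$, and the characteristic covectors are its lifts to $\operatorname{Hom}(P,\mathbb{Z})$. Their set $\operatorname{Char}(P)$ is therefore a coset of $2P^*$ in $P^*$. For unimodular $P$ it lies in $P$, and we speak of characteristic vectors. The \emph{defect} of $P$ is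
\[
\operatorname{df}(P)=\operatorname{rk}P-\min_{\xi\in\operatorname{Char}(P)}|\xi|^2 .
\]
The characteristic vectors of $\mathbb{Z}$ are the odd integers, so $\operatorname{df}(\mathbb{Z})=0$. From $\operatorname{Char}(P\oplus P')=\operatorname{Char}(P)\times\operatorname{Char}(P')$ we get $\operatorname{df}(P\oplus P')=\operatorname{df}(P)+\operatorname{df}(P')$, and the determinant is multiplicative. Hence $\det$ and $\operatorname{df}$ are invariants of stable equivalence.

The defect places a lattice on a scale between $\mathbb{Z}^n$, where it is $0$, and the even lattices (those in which all norms are even), where $0$ is characteristic and the defect equals the rank. Neither invariant bounds the other. The powers $\mathsf{E}_8^{\oplus j}$ of the even unimodular lattice of rank $8$ have determinant $1$ and defect $8j$, while $\langle d\rangle$ has determinant $d$ and defect at most its rank $1$.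

In Section~\ref{sec:top} we show that a negative definite lattice $-P$ smoothly bounded by $Y$ satisfies $\det P\le|H_1(Y;\mathbb{Z})|$ and $\operatorname{df}(P)\le4\max_{\mathfrak{t}}d(Y,\mathfrak{t})$. The question is whether two such bounds leave finitely many stable classes. Two standard facts show what is at stake.
\begin{itemize}
\item[(L1)] A vector $e$ of norm $1$ splits off, $P=\mathbb{Z}e\oplus e^\perp$, because $x-(x\cdot e)e\in P$ for $x\in P$. Two vectors of norm $1$ have inner product $0$ or $\pm1$, so they are orthogonal, equal or opposite. Thus $P\cong\mathbb{Z}^a\oplus P'$, where $2a$ is the number of vectors of norm $1$ and $P'$ has none.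
\item[(L2)] There are finitely many isomorphism classes of positive definite lattices of bounded rank and bounded determinant.
\end{itemize}
So one has to bound the rank of a lattice without vectors of norm $1$ in terms of its determinant and defect. For even lattices the rank is the defect and there is nothing to prove, which suggests that the answer is yes. The difficulty lies with odd lattices: one must exclude lattices of large rank $n$ without vectors of norm $1$ whose characteristic covectors are all nearly as long as the vector $(1,\dots,1)$ of $\mathbb{Z}^n$.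

\begin{theorem}\label{thm:family}
A family of positive definite lattices is finite up to stable equivalence if and only if $\det$ and $\operatorname{df}$ are bounded above on it.
\end{theorem}

The heart of the matter is the unimodular case.

\begin{theorem}\label{thm:unimod}
For each integer $k\ge0$ there is a number $R(k)$ such that every positive definite unimodular lattice $L$ with no vectors of norm $1$, all of whose characteristic vectors have norm at least $\operatorname{rk}L-8k$, has rank at most $R(k)$.
\end{theorem}

The hypothesis on characteristic vectors says $\operatorname{df}(L)\le8k$. Neither hypothesis can be dropped, as $\mathbb{Z}^n$ and $\mathsf{E}_8^{\oplus j}$ show. The proof uses a counting theorem for arbitrary lattices. Put $N_m(L)=\#\{x\in L:|x|^2=m\}$.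

\begin{theorem}\label{thm:count}
For each integer $m\ge0$ and each $\varepsilon>0$ there is $n_0$ such that every positive definite lattice $L$ of rank $n\ge n_0$ satisfies
\[
N_m(L)\le\Bigl(\frac{2^m}{m!}+\varepsilon\Bigr)n^m .
\]
\end{theorem}

The constant is that of $\mathbb{Z}^n$, which has $2^m\binom{n}{m}$ vectors with exactly $m$ entries $\pm1$ and all others zero. Integrality of the form is essential: the rescaled group $j^{-1/2}\mathbb{Z}^n$ has at least $\binom{n}{j}$ vectors of norm $1$.

\subsection{The route}

Each theorem is reduced to the next one. Section~\ref{sec:top} deduces Theorem~\ref{thm:main} from Theorem~\ref{thm:family}. Section~\ref{sec:glue} realizes a lattice as the orthogonal complement of one of finitely many fixed lattices in a unimodular lattice, which reduces Theorem~\ref{thm:family} to Theorem~\ref{thm:unimod}. Section~\ref{sec:theta} contains the central argument. For unimodular lattices of defect at most $8k$ and rank $n\to\infty$, the theta series forces the limiting ratio $N_m(L)/N_m(\mathbb{Z}^n)$ to be a polynomial in $m$. Theorem~\ref{thm:count} confines this polynomial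 to $[0,1]$, so it is constant; but it equals $1$ at $m=0$ and $0$ at $m=1$. Section~\ref{sec:count} proves Theorem~\ref{thm:count} from the classification of root systems and a counting estimate, which is proved in Section~\ref{sec:slice}.

\section{From four-manifolds to lattices}\label{sec:top}

In this section $Y$ is a rational homology $3$-sphere, $X$ is a $4$-manifold bounded by $Y$, homology has integer coefficients, $\Lambda=H_2(X)/\mathrm{Tors}$ carries the form $Q_X$, and $\Lambda^*=\operatorname{Hom}(\Lambda,\mathbb{Z})$. The bound on the determinant is purely homological.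

\begin{lemma}\label{lem:det}
The cokernel of $H_2(X)\to H_2(X,Y)\cong H^2(X)$ has order at most $|H_1(Y)|$. The form $Q_X$ is nondegenerate, and $|\Lambda^*/\Lambda|\le|H_1(Y)|$.
\end{lemma}

\begin{proof}
By the exact sequence $H_2(X)\to H_2(X,Y)\to H_1(Y)$ the cokernel injects into the finite group $H_1(Y)$. The evaluation map $H^2(X)\to\operatorname{Hom}(H_2(X),\mathbb{Z})=\Lambda^*$ is onto by the universal coefficient theorem, and its composite with $H_2(X)\to H^2(X)$ sends $v$ to $Q_X(v,\cdot)$. So the cokernel above surjects onto the cokernel of the adjoint map $\Lambda\to\Lambda^*$, which is therefore finite of order at most $|H_1(Y)|$. A map with finite cokernel between free abelian groups of the same rank is injective.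
\end{proof}

The bound on the defect comes from an inequality for smooth manifolds. We apply it only to connected manifolds with $b_1=0$, and this loses no lattice.

\begin{lemma}\label{lem:b1}
If $X$ is smooth, there is a connected smooth $4$-manifold $X'$ bounded by $Y$ with $b_1(X')=0$ and $Q_{X'}\cong Q_X$.
\end{lemma}

\begin{proof}
Taking the connected sum of the components of $X$ changes neither $Q_X$ nor $\partial X$, so let $X$ be connected. Suppose $b_1(X)>0$. Let $\gamma$ be an embedded circle in the interior whose class has infinite order in $H_1(X)$. As $X$ is oriented, $\gamma$ has a tubular neighborhood $S^1\times D^3$. Let $X_0$ be the complement of its interior and $X'=X_0\cup(D^2\times S^2)$, glued along $S^1\times S^2$. By excision,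
\[
H_*(X,X_0)\cong H_*(S^1\times D^3,S^1\times S^2),\qquad H_*(X',X_0)\cong H_*(D^2\times S^2,S^1\times S^2).
\]
The first group is $\mathbb{Z}$ in degrees $3,4$ and zero otherwise. Hence $H_1(X_0)\cong H_1(X)$, and $H_2(X_0)\to H_2(X)$ is onto. The second group is $\mathbb{Z}$ in degrees $2,4$ and zero otherwise, and the boundary map $H_2(X',X_0)\to H_1(X_0)$ sends a generator to the class of a parallel copy of $\gamma$. This class has infinite order, so the boundary map is injective; hence $H_2(X_0)\to H_2(X')$ is onto and $b_1(X')=b_1(X)-1$.

Both $Q_X$ and $Q_{X'}$ pull back to the intersection pairing on $H_2(X_0)$, and both are nondegenerate by Lemma~\ref{lem:det}. A surjection onto a nondegenerate lattice that preserves the pairing has as kernel the radical of the pairing. So $Q_X$ and $Q_{X'}$ are both isomorphic to $H_2(X_0)$ modulo its radical. Repeat until $b_1=0$.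
\end{proof}

We recall the standard facts on $\mathrm{Spin}^c$ structures. For a smooth oriented manifold $W$ of dimension $3$ or $4$ the set $\mathrm{Spin}^c(W)$ is nonempty and $H^2(W)$ acts on it freely and transitively. Each $\mathfrak{s}$ has a class $c_1(\mathfrak{s})\in H^2(W)$ that reduces modulo $2$ to $w_2(W)$, and $c_1(\mathfrak{s}+h)=c_1(\mathfrak{s})+2h$. In particular $\mathrm{Spin}^c(Y)$ is finite, of order $|H^2(Y)|=|H_1(Y)|$. For $\mathfrak{s}\in\mathrm{Spin}^c(X)$, Lemma~\ref{lem:det} shows that some positive multiple $jc_1(\mathfrak{s})$ is the image of a class $v\in H_2(X)$, and $c_1(\mathfrak{s})^2=Q_X(v,v)/j^2\in\mathbb{Q}$. The theorem of Ozsv\'ath and Szab\'o \cite[Theorem~9.6]{OS} states: if $X$ is smooth and negative definite with boundary the rational homology sphere $Y$, and $\mathfrak{s}|_Y=\mathfrak{t}$, then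
\begin{equation}\label{eq:OS}
c_1(\mathfrak{s})^2+b_2(X)\le4\,d(Y,\mathfrak{t}).
\end{equation}

\begin{lemma}\label{lem:df}
If $Y$ smoothly bounds the negative definite lattice $\Lambda$, then $\operatorname{df}(-\Lambda)\le4\max_{\mathfrak{t}}d(Y,\mathfrak{t})$.
\end{lemma}

\begin{proof}
Let $\Lambda=Q_X$ with $X$ smooth, connected and $b_1(X)=0$, and let $P=-\Lambda$. We must check that every characteristic covector comes from a $\mathrm{Spin}^c$ structure. Represent $v\in H_2(X)$ by an embedded oriented surface $F$ with normal bundle $\nu$. From $TX|_F=TF\oplus\nu$ we get $w_2(X)(v)\equiv\chi(F)+Q_X(v,v)\equiv Q_X(v,v)\pmod2$, so the image of each $c_1(\mathfrak{s})$ in $\Lambda^*$ is characteristic. The classes $c_1(\mathfrak{s})$ form a coset of $2H^2(X)$, and $H^2(X)\to\Lambda^*$ is onto, so their images form a full coset of $2\Lambda^*$. This coset is $\operatorname{Char}(P)$.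

Let $\xi\in\operatorname{Char}(P)$ be the image of $c_1(\mathfrak{s})$, and let $j,v$ be as above. Then $j\xi=Q_X(v,\cdot)$, so $\xi$ is the element $-v/j$ of $P\otimes\mathbb{Q}$ and has norm $|\xi|^2=-Q_X(v,v)/j^2=-c_1(\mathfrak{s})^2$. Now \eqref{eq:OS} reads $\operatorname{rk}P-|\xi|^2\le4\,d(Y,\mathfrak{s}|_Y)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Theorem~\ref{thm:family}]
Let $Y$ satisfy $|H_1(Y)|\le M$ and $\max_{\mathfrak{t}}d(Y,\mathfrak{t})\le M'$, and let $\Lambda$ be a negative definite lattice that $Y$ smoothly bounds. Then $\det(-\Lambda)\le M$ by Lemma~\ref{lem:det} and $\operatorname{df}(-\Lambda)\le4M'$ by Lemma~\ref{lem:df}. By Theorem~\ref{thm:family} the lattices $-\Lambda$ fall into finitely many stable classes as $Y$ and $\Lambda$ vary. For a single $Y$ such constants exist because $H_1(Y)$ and $\mathrm{Spin}^c(Y)$ are finite.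
\end{proof}

Smoothness is used only to bound the defect. Lemma~\ref{lem:det} holds for topological manifolds, so by Theorem~\ref{thm:family} the infinitely many classes that $Y$ bounds topologically have unbounded defect.

\section{Gluing to a unimodular lattice}\label{sec:glue}

The theta series argument of Section~\ref{sec:theta} needs $L=L^*$. To treat a lattice $P$ of determinant greater than $1$ we add an auxiliary lattice $K$, taken from a finite list, and enlarge $P\oplus K$ to a unimodular lattice from which $P$ can be recovered.

The \emph{discriminant form} of $P$ is the group $G=P^*/P$ with the symmetric bilinear map $\beta\colon G\times G\to\mathbb{Q}/\mathbb{Z}$ induced by the inner product on $P^*$. The discriminant form of a direct sum is the direct sum of the discriminant forms. We use the following standard fact.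
\begin{itemize}
\item[(L3)] If $\beta$ vanishes on $H\times H$ for a subgroup $H\subset P^*/P$, then the preimage $U\subset P^*$ of $H$ has integer inner products, so it is a lattice containing $P$ with index $|H|$, and $\det U=\det P/|H|^2$.
\end{itemize}
For example, let $P=\mathbb{Z}v$ and $K=\mathbb{Z}v'$ be two copies of $\langle2\rangle$, and let $H$ be generated by the class of $(v+v')/2$. Then $U$ has the orthonormal basis $e_1=(v+v')/2$, $e_2=(v-v')/2$, and $P=\mathbb{Z}(e_1+e_2)$ is the orthogonal complement of $K=\mathbb{Z}(e_1-e_2)$ in $U=\mathbb{Z}^2$. Here $H$ is the graph of an isomorphism of discriminant groups that reverses the sign of $\beta$, and it exists because $\frac12\equiv-\frac12\pmod1$. In general $(G,\beta)$ and $(G,-\beta)$ need not be isomorphic, and changing the sign of the form on $P$ destroys positivity. But four copies of $(G,\beta)$ are always isomorphic to four copies of $(G,-\beta)$, because $-1$ is a sum of four squares modulo the exponent of $G$.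

\begin{lemma}\label{lem:glue}
Let $P$ and $P_0$ be lattices with isomorphic discriminant forms, and let $K=P_0^{\oplus7}$. There is a unimodular lattice $U\supset P\oplus K$ of the same rank such that $P=K^\perp\cap U$ and $\operatorname{df}(U)\le\operatorname{df}(P)+7\operatorname{df}(P_0)$.
\end{lemma}

\begin{proof}
Identify both discriminant forms with $(G,\beta)$, and let $e$ be the exponent of $G$. By Lagrange's four-square theorem write $e-1=a_1^2+a_2^2+a_3^2+a_4^2$, and let
\[
B=\begin{pmatrix}a_1&-a_2&-a_3&-a_4\\ a_2&a_1&-a_4&a_3\\ a_3&a_4&a_1&-a_2\\ a_4&-a_3&a_2&a_1\end{pmatrix}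
\]
be the matrix of multiplication by the quaternion with these coordinates. Its columns are pairwise orthogonal of norm $e-1$, so $B^TB=(e-1)I$, and $B^TB$ acts on $G^4$ as $-1$. The discriminant group of $P\oplus K$ is $G^8=G^4\oplus G^4$, with $P$ contributing the first factor $G$. Let $H=\{(g,Bg):g\in G^4\}$. With $\beta_4=\beta^{\oplus4}$, the pairing of $(g,Bg)$ and $(g',Bg')$ is
\[
\beta_4(g,g')+\beta_4(Bg,Bg')=\beta_4(g,g')+\beta_4(g,B^TBg')=0 .
\]
By (L3), $H$ defines a lattice $U\supset P\oplus K$ of determinant $|G|^8/|H|^2=1$.

Let $u\in K^\perp\cap U$. In $P^*\oplus K^*$ its second component is zero, so its class $(g,Bg)\in H$ has $Bg=0$. Then $-g=B^TBg=0$, so $u\in P\oplus K$ and thus $u\in P$. The inclusion $P\subset K^\perp\cap U$ holds by construction.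

A characteristic vector of $U$ lies in $(P\oplus K)^*$ and satisfies the defining congruence on the sublattice $P\oplus K$. So $\operatorname{Char}(U)\subset\operatorname{Char}(P\oplus K)$, and $\operatorname{df}(U)\le\operatorname{df}(P\oplus K)=\operatorname{df}(P)+7\operatorname{df}(P_0)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:family}, given Theorem~\ref{thm:unimod}]
If the family has finitely many stable classes, the stable invariants $\det$ and $\operatorname{df}$ take finitely many values on it.

Conversely, let $M$ and $k\ge0$ be integers and let $\mathcal{L}$ be the class of lattices with $\det\le M$ and $\operatorname{df}\le k$. There are finitely many groups $G$ of order at most $M$, and finitely many bilinear maps $G\times G\to\mathbb{Q}/\mathbb{Z}$ on each, so finitely many discriminant forms occur in $\mathcal{L}$. For each of them fix a lattice $P_0\in\mathcal{L}$ with that form and a basis $\kappa_1,\dots,\kappa_r$ of $K=P_0^{\oplus7}$. Let $h$ be the largest of the finitely many sums $\sum_i|\kappa_i|^2$.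

Let $P\in\mathcal{L}$, let $P_0$ and $K$ belong to its discriminant form, and let $U$ be given by Lemma~\ref{lem:glue}, so $\operatorname{df}(U)\le8k$. By (L1), $U=\mathbb{Z}^a\oplus U'$ with $U'$ unimodular, without vectors of norm $1$, and $\operatorname{df}(U')=\operatorname{df}(U)\le8k$. Theorem~\ref{thm:unimod} gives $\operatorname{rk}U'\le R(k)$.

The number $a$ is not bounded, but $K$ involves few of the coordinates of $\mathbb{Z}^a$: the $\mathbb{Z}^a$-component of $\kappa_i$ has norm at most $|\kappa_i|^2$, hence at most $|\kappa_i|^2$ nonzero coordinates. So $K\subset\mathbb{Z}^{h'}\oplus U'$, where $\mathbb{Z}^{h'}$ is spanned by some $h'\le h$ of the standard basis vectors of $\mathbb{Z}^a$. The remaining basis vectors are orthogonal to $K$, and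
\[
P=K^\perp\cap U\cong\mathbb{Z}^{a-h'}\oplus P',\qquad P'=K^\perp\cap(\mathbb{Z}^{h'}\oplus U').
\]
Thus $P$ is stably equivalent to $P'$, with $\operatorname{rk}P'\le h+R(k)$ and $\det P'=\det P\le M$. By (L2) there are finitely many possibilities for $P'$.
\end{proof}

\section{Theta series of unimodular lattices of small defect}\label{sec:theta}

Theorem~\ref{thm:unimod} relates short vectors to short characteristic vectors. The theta series sees both: its expansion as $\tau\to i\infty$ counts vectors, and its expansion as $\tau\to1$ counts characteristic vectors.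

\subsection{The shape of the theta series}

For $\tau$ in the upper half plane $\mathbb{H}$ put $q=e^{\pi i\tau}$ and $q^\alpha=e^{\pi i\tau\alpha}$. The theta series $\theta_L(\tau)=\sum_{x\in L}q^{|x|^2}=\sum_mN_m(L)q^m$ is holomorphic on $\mathbb{H}$. The Jacobi theta constants are
\[
\theta_2=\sum_{j\in\mathbb{Z}}q^{(j+1/2)^2}=2q^{1/4}(1+q^2+\cdots),\qquad\theta_3=\sum_{j\in\mathbb{Z}}q^{j^2},\qquad\theta_4=\sum_{j\in\mathbb{Z}}(-1)^jq^{j^2},
\]
so that $\theta_3^n=\theta_{\mathbb{Z}^n}$. Put $\lambda=\theta_2^4/\theta_3^4=16q+O(q^2)$. We use three classical facts.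
\begin{itemize}
\item[(T1)] The functions $\theta_2,\theta_3,\theta_4$ have no zeros in $\mathbb{H}$, and $\theta_3^4=\theta_2^4+\theta_4^4$; thus $1-\lambda=\theta_4^4/\theta_3^4$.
\item[(T2)] The map $\lambda\colon\mathbb{H}\to\mathbb{C}\setminus\{0,1\}$ is a holomorphic covering whose fibers are the orbits of the group $\Gamma(2)$ of matrices in $\mathrm{SL}_2(\mathbb{Z})$ congruent to the identity modulo $2$. The group $\Gamma(2)/\{\pm1\}$ is generated by $\tau\mapsto\tau+2$ and its conjugate by $\tau\mapsto-1/\tau$.
\item[(T3)] Poisson summation: for $L$ unimodular of rank $n$ and $u\in L\otimes\mathbb{R}$,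
\[
\sum_{x\in L}e^{2\pi i\,u\cdot x}\,e^{\pi i|x|^2(-1/\tau)}=(\tau/i)^{n/2}\sum_{y\in L}q^{|y+u|^2},
\]
with the branch of $(\tau/i)^{1/2}$ that is positive on the imaginary axis.
\end{itemize}
For $L=\mathbb{Z}$ and $u=0,\frac12$, (T3) gives $\theta_3(-1/\tau)^4=(\tau/i)^2\theta_3(\tau)^4$ and $\theta_4(-1/\tau)^4=(\tau/i)^2\theta_2(\tau)^4$; replacing $\tau$ by $-1/\tau$ in the second identity gives $\theta_2(-1/\tau)^4=(\tau/i)^2\theta_4(\tau)^4$. From the series, $\theta_3(\tau+1)=\theta_4(\tau)$, and $\theta_2(\tau+1)^4=-\theta_2(\tau)^4$ because $(j+\frac12)^2-\frac14$ is even. Therefore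
\begin{equation}\label{eq:lambda}
\lambda(-1/\tau)=1-\lambda(\tau),\qquad\lambda(1-1/\tau)=-\frac{\theta_2(-1/\tau)^4}{\theta_4(-1/\tau)^4}=-\frac{\theta_4(\tau)^4}{\theta_2(\tau)^4}=-\frac{1+O(q)}{16q}.
\end{equation}
Finally put
\[
\Delta=\tfrac1{16}\theta_2^4\theta_4^4=\tfrac1{16}\theta_3^8\,\lambda(1-\lambda)=q(1+q^2+\cdots)^4(1-2q+\cdots)^4=q-8q^2+\cdots .
\]

\begin{proposition}\label{prop:theta}
Let $L$ be unimodular of rank $n$, and suppose that all characteristic vectors of $L$ have norm at least $n-8k$, where $k\ge0$ is an integer. Then there are constants $a_0,\dots,a_k$ with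
\[
\theta_L=\sum_{j=0}^ka_j\,\theta_3^{\,n-8j}\Delta^j .
\]
\end{proposition}

\begin{proof}
The quotient $f=\theta_L/\theta_3^n$ is holomorphic on $\mathbb{H}$ by (T1). It is invariant under $\tau\mapsto\tau+2$ because norms are integers, and under $\tau\mapsto-1/\tau$ because by (T3) with $u=0$ numerator and denominator are both multiplied by $(\tau/i)^{n/2}$. By (T2), $f=G(\lambda)$ with $G$ holomorphic on $\mathbb{C}\setminus\{0,1\}$, and $G(1-z)=G(z)$ by \eqref{eq:lambda}. We examine $G$ at the three punctures.

\emph{At $0$ and $1$.} Both $\lambda$ and $f$ are convergent power series in $q$ near $q=0$, and $\lambda=16q+\cdots$ is a local coordinate there. Every small $z\ne0$ is thus the value of $\lambda$ at some small $q\ne0$, so $G$ is bounded near $0$, and by symmetry near $1$. Hence $G$ extends to an entire function.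

\emph{At $\infty$.} Here the hypothesis enters. Let $w\in L$ be characteristic, so that $e^{\pi i|x|^2}=e^{\pi i\,w\cdot x}$ for $x\in L$. Applying (T3) with $u=w/2$, and using $\operatorname{Char}(L)=w+2L$, we get
\[
\theta_L(1-1/\tau)=\sum_{x\in L}e^{\pi i\,w\cdot x}e^{\pi i|x|^2(-1/\tau)}=(\tau/i)^{n/2}\sum_{\xi\in\operatorname{Char}(L)}q^{|\xi|^2/4}.
\]
For $L=\mathbb{Z}$ this is $\theta_3(1-1/\tau)=(\tau/i)^{1/2}\theta_2(\tau)$. As $|q|\to0$, the sum over $\xi$ is $O(|q|^{(n-8k)/4})$ by hypothesis, while $|\theta_2|^n\sim2^n|q|^{n/4}$. So $f(1-1/\tau)=O(|q|^{-2k})$. By \eqref{eq:lambda}, $1/\lambda(1-1/\tau)$ is a power series in $q$ with a simple zero at $q=0$, so every large $z$ is a value $\lambda(1-1/\tau)$ with $|q|$ comparable to $1/|z|$. Hence $G(z)=O(|z|^{2k})$ as $z\to\infty$.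

So $G$ is a polynomial of degree at most $2k$. The symmetry makes it an even polynomial in $z-\frac12$, that is, a polynomial of degree at most $k$ in $(z-\frac12)^2=\frac14-z(1-z)$. Thus $f$ is a polynomial of degree at most $k$ in $\frac1{16}\lambda(1-\lambda)=\Delta/\theta_3^8$.
\end{proof}

Let $c_{j,l}(n)$ be the coefficient of $q^l$ in $\theta_3^{\,n-8j}(\Delta/q)^j$. Comparing coefficients in Proposition~\ref{prop:theta} gives
\begin{equation}\label{eq:coef}
N_m(L)=\sum_{j=0}^{\min(m,k)}a_j\,c_{j,m-j}(n)\qquad(m\ge0).
\end{equation}
Since $c_{j,0}=1$, the equations for $m\le k$ form a triangular system. The numbers $N_0,\dots,N_k$ determine the integers $a_0,\dots,a_k$, and with them all $N_m$; in particular $a_0=N_0=1$.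

\begin{lemma}\label{lem:coef}
For fixed $j,l\ge0$, $c_{j,l}(n)$ is a polynomial in $n$ of degree $l$ with leading coefficient $2^l/l!$.
\end{lemma}

\begin{proof}
Write $\theta_3^{\,n-8j}(\Delta/q)^j=\exp(n\log\theta_3)\,h_j(q)$, where $h_j=\theta_3^{-8j}(\Delta/q)^j=1+O(q)$ does not depend on $n$ and $\log\theta_3=2q+O(q^2)$. The coefficient of $n^r$ is the series $(\log\theta_3)^rh_j/r!=(2q)^r/r!+O(q^{r+1})$. Its coefficient of $q^l$ is $0$ for $r>l$ and $2^l/l!$ for $r=l$.
\end{proof}

\subsection{The cases $k=0,1,2$}\label{sub:small}

From $\theta_3=1+2q+O(q^4)$ and $\Delta/q=1-8q+O(q^2)$ we read off $c_{0,1}=2n$, $c_{0,2}=4\binom n2=2n(n-1)$ and $c_{1,1}=2(n-8)-8=2n-24$.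

For $k=0$ we get $\theta_L=\theta_3^n$, so $N_1(L)=2n$ and $L\cong\mathbb{Z}^n$ by (L1). Thus $R(0)=0$. For $Y=S^3$, whose correction term is $0$, this and Section~\ref{sec:top} give back $\mathcal{I}(S^3)=\{[\langle-1\rangle]\}$.

Now let $L$ have no vectors of norm $1$ and $k\ge1$. Then $0=N_1=2n+a_1$, so $a_1=-2n$. For $k=1$,
\[
N_2=2n(n-1)-2n(2n-24)=2n(23-n),
\]
which for $\mathsf{E}_8$ is the familiar $240$. Since $N_2\ge0$, we may take $R(1)=23$. Positivity of the coefficients is all that was needed.

For $k=2$ there is a free parameter, $N_2=2n(23-n)+a_2$, and $N_2\ge0$ only says $a_2\ge2n(n-23)$. Positivity of further coefficients does not help at leading order: if $a_2=2n^2+O(n)$, then \eqref{eq:coef} and Lemma~\ref{lem:coef} give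
\[
\frac{N_m}{n^m}\longrightarrow\frac{2^m}{m!}-2\cdot\frac{2^{m-1}}{(m-1)!}+2\cdot\frac{2^{m-2}}{(m-2)!}=\frac{2^m}{m!}\cdot\frac{(m-1)(m-2)}{2}\ge0\qquad(m\ge2).
\]
But these numbers are too \emph{large}. We have $c_{0,4}=\frac23n^4+O(n^3)$, $c_{1,3}=\frac43n^3+O(n^2)$ and $c_{2,2}=2n^2+O(n)$, the last being positive for large $n$. So every $a_2\ge2n(n-23)$ gives
\[
N_4=c_{0,4}-2n\,c_{1,3}+a_2\,c_{2,2}\ge\bigl(\tfrac23-\tfrac83+4\bigr)n^4-O(n^3)=2n^4-O(n^3).
\]
This is three times the count $\frac23n^4$ for $\mathbb{Z}^n$, and Theorem~\ref{thm:count} with $m=4$ forbids it for large $n$. The exact constant in Theorem~\ref{thm:count} matters: a bound of the form $N_4\le Cn^4$ with an unspecified $C$ would give no contradiction.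

\subsection{The general case}

\begin{proof}[Proof of Theorem~\ref{thm:unimod}, given Theorem~\ref{thm:count}]
Suppose the theorem fails for $k$. Then there are unimodular lattices $L_i$ without vectors of norm $1$, of ranks $n_i\to\infty$, to which Proposition~\ref{prop:theta} applies with this $k$; let $a_j(L_i)$ be the coefficients. By Theorem~\ref{thm:count}, for each $m$,
\begin{equation}\label{eq:limsup}
0\le\liminf_iN_m(L_i)/n_i^m\le\limsup_iN_m(L_i)/n_i^m\le2^m/m! .
\end{equation}
Pass to a subsequence along which $N_m(L_i)/n_i^m$ converges for $m=0,\dots,k$. For $m\le k$, equation \eqref{eq:coef} reads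
\[
\frac{a_m(L_i)}{n_i^m}=\frac{N_m(L_i)}{n_i^m}-\sum_{j<m}\frac{a_j(L_i)}{n_i^j}\cdot\frac{c_{j,m-j}(n_i)}{n_i^{m-j}},
\]
so by induction on $m$ and Lemma~\ref{lem:coef} the limits $\alpha_m=\lim_ia_m(L_i)/n_i^m$ exist for $m\le k$. Dividing \eqref{eq:coef} by $n_i^m$ now shows that for \emph{every} $m\ge0$ the limit $\nu_m=\lim_iN_m(L_i)/n_i^m$ exists and equals $\sum_{j\le\min(m,k)}\alpha_j2^{m-j}/(m-j)!$. Hence
\[
\frac{m!}{2^m}\,\nu_m=\rho(m),\qquad\rho(x)=\sum_{j=0}^k\frac{\alpha_j}{2^j}\,x(x-1)\cdots(x-j+1),
\]
the terms with $j>m$ vanishing at $x=m$. By \eqref{eq:limsup}, $0\le\rho(m)\le1$ for all integers $m\ge0$, so the polynomial $\rho$ is constant. But $\rho(0)=\nu_0=1$, while $\rho(1)=\nu_1/2=0$ since $N_1(L_i)=0$. This is a contradiction.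
\end{proof}

\section{Counting vectors of given norm}\label{sec:count}

Theorem~\ref{thm:count} is trivial for $m=0$, and $N_1(L)\le2n$ by (L1). The case $m=2$ shows the mechanism.

\subsection{Roots and the case $m=2$}

A \emph{root} of $L$ is a vector of norm $2$. The reflection $x\mapsto x-(x\cdot r)r$ in a root $r$ preserves $L$, so the roots form a root system in which all roots have the same length. Its irreducible \emph{components} are the classes of the equivalence relation generated by $r\cdot r'\ne0$; different components span orthogonal subspaces. By the classification, a component of rank $r$ is isometric to $\mathsf{A}_r=\{e_i-e_j:i\ne j\}\subset\mathbb{R}^{r+1}$, to $\mathsf{D}_r=\{\pm e_i\pm e_j:i<j\}\subset\mathbb{R}^r$, or to one of $\mathsf{E}_6,\mathsf{E}_7,\mathsf{E}_8$. These have $r(r+1)$, $2r(r-1)$ and $72,126,240$ elements, at most $2r^2+30r$ in each case. If the components of $L$ have ranks $r_1,r_2,\dots$, then $\sum r_i\le n$ and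
\[
N_2(L)\le2\sum r_i^2+30n\le2n^2+30n .
\]
This is the theorem for $m=2$. Moreover the components of rank less than $\delta n$ contribute at most $2\delta n^2+30n$ roots. So the leading term comes from the few components of rank proportional to $n$, and these have explicit coordinates.

For general $m$ the same dichotomy holds. The part of a vector along the large components is described by an integer vector, and such vectors are counted as in $\mathbb{Z}^n$. The part orthogonal to them lies in a region without large root systems, and there the number of vectors of norm $b$ is small compared with $n^b$. The next proposition makes this precise. If $x\cdot x'=|x|^2-1=|x'|^2-1$, then $x-x'$ is a root, so the number $s$ below measures the size of a root system.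

\begin{proposition}\label{prop:slice}
Let $b\ge1$ and $n\ge1$ be integers and $0\le\eta\le\frac1{8b}$. Let $S\subset\mathbb{R}^n$ be a finite nonempty set such that $|y|^2=b+\eta$ for all $y\in S$ and $[y,z]:=y\cdot z-\eta\in\mathbb{Z}$ for all $y,z\in S$. Let $s\ge1$ be the maximal size of a subset of $S$ whose distinct elements satisfy $[y,z]=b-1$. Then $|S|\le C(b)\,s\,n^{b-1}$, with $C(b)$ depending only on $b$.
\end{proposition}

The proof is in Section~\ref{sec:slice}. The shift $\eta$ is forced by components of type $\mathsf{A}$: the projection of $e_1\in\mathbb{Z}^{r+1}$ to the span of $\mathsf{A}_r$ has norm $1-\frac1{r+1}$, so removing such a projection from a lattice vector leaves a vector whose norm slightly exceeds an integer. The shape of the bound cannot be improved for $b=2$: the roots of $\mathsf{A}_r^{\oplus j}$, with $n=rj$ and $\eta=0$, number $(r+1)n$, and $s=r$, because roots with pairwise inner product $1$ lie in one component and are linearly independent, and $e_1-e_2,\dots,e_1-e_{r+1}$ are $r$ such roots.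

We also need the count for $\mathbb{Z}^N$, $N\ge1$. A vector of norm $w$ has $\sum|x_i|\le w$, so it is a sum of $w$ elements of $\{0,\pm e_1,\dots,\pm e_N\}$. For $w\ge1$, it either has exactly $w$ nonzero entries, all $\pm1$, or is a sum of $w-1$ vectors $ce_i$ with $|c|\le w$. Hence
\begin{equation}\label{eq:ZN}
N_w(\mathbb{Z}^N)\le(2N+1)^w,\qquad N_w(\mathbb{Z}^N)\le\frac{(2N)^w}{w!}+\bigl((2w+1)N\bigr)^{w-1}\quad(w\ge1).
\end{equation}

\subsection{Proof of Theorem~\ref{thm:count}, given Proposition~\ref{prop:slice}}

Fix $m\ge2$ and $\delta\in(0,1)$, and let $L$ have rank $n\ge512\,m^5\delta^{-2}$. Then $\delta n>\max(8,4m)$. Call a component of the root system of $L$ \emph{big} if its rank is at least $\delta n$. Big components have type $\mathsf{A}$ or $\mathsf{D}$, and there are at most $1/\delta$ of them. Let $V\subset L\otimes\mathbb{R}$ be their span. Write each $x\in L$ of norm $m$ as $x=\sum_Cx_C+x_0$, summed over big $C$, with $x_C\in\operatorname{span}(C)$ and $x_0\in V^\perp$. Then $|x_C|^2\le m$, and $x_C\cdot r=x\cdot r\in\mathbb{Z}$ for all roots $r\in C$.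

\medskip\noindent\emph{Step 1: integer coordinates on the big components.} Let $C=\mathsf{D}_r$. The sums and differences of any two coordinates of $x_C$ are integers, so the coordinates lie all in $\mathbb{Z}$ or all in $\mathbb{Z}+\frac12$. The second case gives norm at least $r/4>m$ and is excluded. Put $t_C=x_C\in\mathbb{Z}^r$.

Let $C=\mathsf{A}_r$. The differences of the coordinates of $x_C$ are integers and their sum is $0$, so $x_C=t-\bar t\,\mathbf{1}$ with $t\in\mathbb{Z}^{r+1}$, where $\bar t$ is the mean of the entries of $t$ and $\mathbf{1}=(1,\dots,1)$. Adding an integer multiple of $\mathbf{1}$ to $t$, we arrange $-\frac12<\bar t\le\frac12$; call the result $t_C$. A nonzero entry $t_l$ of $t_C$ has $|t_l-\bar t|\ge\frac12$ and so contributes at least $\frac14$ to $|x_C|^2\le m$. Thus there are at most $4m$ nonzero entries, each with $|t_l|\le\sqrt m+\frac12\le2m$, and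
\[
|x_C|^2=|t_C|^2-\frac{(\sum_lt_l)^2}{r+1},\qquad0\le\frac{(\sum_lt_l)^2}{r+1}\le\frac{64m^4}{\delta n}.
\]

Collect these vectors into $t(x)=(t_C)_C\in\mathbb{Z}^{n'}$, where $n'\le N:=n+\lfloor1/\delta\rfloor\le2n$, and put $w=|t(x)|^2$. The vector $x_V=\sum_Cx_C$ is determined by $t(x)$, and $|x_V|^2=w-\eta$, where $\eta$ depends only on $t(x)$ and $0\le\eta\le64m^4/(\delta^2n)\le\frac1{8m}$. From $0\le|x_0|^2=m-w+\eta$ and $w\in\mathbb{Z}$ we get $w\le m$.

\medskip\noindent\emph{Step 2: the fibers of $t$.} Fix $t\in\mathbb{Z}^{n'}$ of norm $w\le m$, put $b=m-w$, and let $X_t=\{x\in L:|x|^2=m,\ t(x)=t\}$ be nonempty. All $x\in X_t$ have the same $x_V$, so $x\mapsto x_0$ is injective on $X_t$, and for $x,x'\in X_t$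
\[
|x_0|^2=b+\eta,\qquad x_0\cdot x'_0-\eta=x\cdot x'-w\in\mathbb{Z}.
\]

If $b=0$, then $|x-x'|^2=|x_0-x'_0|^2\le4\eta<1$, and this is an integer, so $x=x'$ and $|X_t|=1$.

If $b\ge1$, then $\eta\le\frac1{8m}\le\frac1{8b}$, and Proposition~\ref{prop:slice} applies to $S=\{x_0:x\in X_t\}\subset L\otimes\mathbb{R}\cong\mathbb{R}^n$. To bound $s$, let $x_1,\dots,x_s\in X_t$ realize the maximum, so $x_i\cdot x_j=w+b-1=m-1$ for $i\ne j$, and let $s\ge2$. The vectors $x_1-x_i$, $2\le i\le s$, lie in $L\cap V^\perp$, have norm $2$, and have pairwise inner products $m-(m-1)-(m-1)+(m-1)=1$. Being pairwise non-orthogonal roots, they lie in one component. Their Gram matrix $I+J$, with $J$ the all-ones matrix, is positive definite, so this component has rank at least $s-1$. It is not big, since the roots of big components lie in $V$. Therefore $s-1<\delta n$, which also holds for $s=1$, and $s\le2\delta n$. We conclude that $|X_t|\le2C(b)\,\delta\,n^b$.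

\medskip\noindent\emph{Step 3: summation.} There are at most $N_w(\mathbb{Z}^N)$ vectors $t$ of norm $w$, and $2N+1\le5n$. By \eqref{eq:ZN},
\[
N_m(L)\le\frac{(2N)^m}{m!}+\bigl((2m+1)N\bigr)^{m-1}+\delta\,n^m\sum_{w=0}^{m-1}2\cdot5^w\,C(m-w).
\]
The last sum depends only on $m$. Given $\varepsilon>0$, choose $\delta$ so that the last term is at most $\frac\varepsilon2n^m$. For this $\delta$ we have $N=n+O(1)$, so the first two terms are at most $(\frac{2^m}{m!}+\frac\varepsilon2)n^m$ once $n$ is large. \qed

\section{Slicing by inner products}\label{sec:slice}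

It remains to prove Proposition~\ref{prop:slice}. The basic tool is that few vectors of bounded length can make uniformly obtuse angles.

\begin{lemma}\label{lem:obtuse}
If $v_1,\dots,v_r$ are vectors in a Euclidean space with $|v_i|^2\le\mu$ for all $i$ and $v_i\cdot v_j\le-c<0$ for $i\ne j$, then $r\le1+\mu/c$.
\end{lemma}

\begin{proof}
We have $0\le|\sum_iv_i|^2\le r\mu-r(r-1)c$.
\end{proof}

\subsection{Slices and their levels}

Let $S$ be as in the proposition, and put $\sigma=\frac1{8b}\le\frac18$. We have $[y,y]=b$, and $[y,z]\le b-1$ for $y\ne z$, because distinct vectors of equal norm have $y\cdot z<|y|^2$. We cut $S$ into pieces by prescribing the brackets with more and more of its elements.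

A \emph{slice} consists of elements $x_1,\dots,x_p\in S$ and integers $\ell_1,\dots,\ell_p$, with $p\ge0$, such that $T=\{y\in S:[y,x_i]=\ell_i\text{ for all }i\}$ is nonempty; we denote it by $T$. All $y\in T$ have the same inner products with the $x_i$, hence the same orthogonal projection $u$ to their span. The \emph{level} of the slice is $\kappa=|u|^2-\eta$. With $y'=y-u$ we have, for $y,z\in T$,
\begin{equation}\label{eq:prime}
y'\cdot z'=[y,z]-\kappa,\qquad|y'|^2=\mu:=b-\kappa .
\end{equation}
So $-\sigma\le-\eta\le\kappa\le b$ and $\mu\le b+\eta\le2b$. The slice with $p=0$ is $S$, of level $-\eta$. The level is the threshold for the bracket below which two projected vectors make an obtuse angle, and what matters is its position relative to the integers.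

If $|T|\ge2$, then $\kappa<b-\sigma$. Otherwise $|y'|^2\le\sigma$ on $T$, while distinct $y,z\in T$ have $y'\cdot z'\le b-1-\kappa\le-1+\sigma$; the Cauchy--Schwarz inequality gives $1-\sigma\le\sigma$, which is false. In particular $\mu>0$. For $z\in T$ and an integer $\ell$ such that $T(z,\ell)=\{y\in T:[y,z]=\ell\}$ is nonempty, adjoining $(z,\ell)$ to the data gives a new slice. The new span is the orthogonal sum of the old one and $\mathbb{R}z'$, and $y\cdot z'=y'\cdot z'=\ell-\kappa$ for $y\in T(z,\ell)$. So $u$ gains the orthogonal summand $\frac{\ell-\kappa}{\mu}z'$, and the new level is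
\begin{equation}\label{eq:level}
\kappa_{\mathrm{new}}=\kappa+\frac{(\ell-\kappa)^2}{\mu}.
\end{equation}

\begin{example}\label{ex:b2}
Let $b=2$, $\eta=0$, so $S$ is a set of roots. Take a maximal subset $F\subset S$ with pairwise inner products $\le0$. Every $y\in S$ equals some $z\in F$ or has $y\cdot z=1$ for some $z\in F$. Orthogonal vectors are allowed in $F$, so its size can be of order $n$. The slice $\{y:y\cdot z=1\}$ has level $\frac12$ and $\mu=\frac32$. In it, $y\cdot y_1\le0$ means $y'\cdot y_1'\le-\frac12$, so by Lemma~\ref{lem:obtuse} the analogous set $F$ has at most $4$ elements. Prescribing inner product $1$ again and again, \eqref{eq:level} gives the levels $\frac12,\frac23,\frac34,\dots$, since $\frac p{p+1}+\frac1{(p+1)(p+2)}=\frac{p+1}{p+2}$. These approach $1$ without reaching it, and the bound from Lemma~\ref{lem:obtuse} remains bounded while the gain in level tends to $0$. One must therefore stop when the level is within $\sigma$ of $1$ and argue differently: we shall see that inner products $\le0$ have then become rare, so the slice contains a subset of comparable size with all inner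 products equal to $1$, and such a subset has at most $s$ elements. The total is a constant times $ns$.
\end{example}

\subsection{One step of the subdivision}

Put $m_a=n$ for $0\le a\le b-2$ and $m_{b-1}=s$.

\begin{lemma}\label{lem:step}
Let $T$ be a slice of level $\kappa$ with $|T|\ge2$, let $a=\lfloor\kappa+\sigma\rfloor$, and let $F\subset T$ be a maximal subset whose distinct elements satisfy $[y,z]\le a$. Then $0\le a\le b-1$, and $T$ is the union of the at most $b|F|$ nonempty sets $T(z,\ell)$ with $z\in F$ and $a+1\le\ell\le b$. Each of these slices has level at least $\kappa+\frac1{128b^3}$. Moreover: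
\begin{itemize}
\item[(i)] if $\kappa>a+\sigma$, then $|F|\le1+16b^2$;
\item[(ii)] if $|\kappa-a|\le\sigma$, then $|F|\le(2+8b^2)\,m_a$, and each of these slices has level greater than $a+\sigma$.
\end{itemize}
One of the two cases always applies.
\end{lemma}

\begin{proof}
From $-\sigma\le\kappa<b-\sigma$ we get $0\le a\le b-1$, and by definition $a-\sigma\le\kappa<a+1-\sigma$, so (i) or (ii) applies. An element $y\in F$ lies in $T(y,b)$, and an element $y\in T\setminus F$ has $[y,z]\ge a+1$ for some $z\in F$ by maximality; this gives the covering. For $\ell\ge a+1$ we have $\ell-\kappa>\sigma$, so by \eqref{eq:level} the level rises by at least $\sigma^2/(2b)=\frac1{128b^3}$.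

(i) Distinct $y,z\in F$ have $y'\cdot z'\le a-\kappa<-\sigma$ by \eqref{eq:prime}. Lemma~\ref{lem:obtuse} gives $|F|\le1+2b/\sigma=1+16b^2$.

(ii) Now pairs with $[y,z]=a$ have nearly orthogonal projections, and Lemma~\ref{lem:obtuse} does not apply to $F$. We show that pairs with smaller bracket are rare. Fix $y\in F$ and let $W=\{w\in F\setminus\{y\}:[w,y]\le a-1\}$. For $w\in W$ we have $w'\cdot y'\le a-1-\kappa\le-(1-\sigma)$, and for distinct $w,v\in W$ we have $w'\cdot v'\le a-\kappa\le\sigma$. Project away from $y'$: the vectors $w''=w'-\frac{w'\cdot y'}{\mu}y'$ satisfy $|w''|^2\le2b$ and, since $(1-\sigma)^2\ge\frac{49}{64}$,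
\[
w''\cdot v''=w'\cdot v'-\frac{(w'\cdot y')(v'\cdot y')}{\mu}\le\sigma-\frac{(1-\sigma)^2}{2b}\le\frac{16-49}{128b}\le-\frac1{4b}.
\]
Lemma~\ref{lem:obtuse} gives $|W|\le1+8b^2$. So in the graph on $F$ that joins $y$ and $w$ when $[y,w]\le a-1$, every vertex has at most $1+8b^2$ neighbors. Choosing a vertex, deleting it with its neighbors, and repeating, we obtain a subset $F'$ with $|F'|\ge|F|/(2+8b^2)$ whose distinct elements satisfy $[y,z]=a$ exactly. The Gram matrix of $F'$ is $(b-a)I+(a+\eta)J$, which is positive definite because $b-a\ge1$ and $a+\eta\ge0$. Hence $F'$ is linearly independent and $|F'|\le n$. If $a=b-1$, then $|F'|\le s$ by the definition of $s$. In both cases $|F'|\le m_a$.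

Finally $\ell-\kappa\ge1-\sigma$ for $\ell\ge a+1$, so \eqref{eq:level} gives
\[
\kappa_{\mathrm{new}}\ge a-\sigma+\frac{49}{128b}=a+\frac{33}{128b}>a+\frac{16}{128b}=a+\sigma .\qedhere
\]
\end{proof}

The value $\sigma=\frac1{8b}$ is chosen so that $(1-\sigma)^2/(2b)$ exceeds $2\sigma$; both estimates in case (ii) rest on this. The hypothesis $\eta\le\sigma$ places the level of $S$ in the range of case (ii) with $a=0$.

\subsection{Induction on the level}

A subdivision of type (i) costs a constant factor. One of type (ii) costs a factor $m_a$, but it lifts the level out of the interval $[a-\sigma,a+\sigma]$ for good, so each $m_a$ is paid at most once.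

\begin{proof}[Proof of Proposition~\ref{prop:slice}]
Let $K=b(2+16b^2)$. For a slice $T$ of level $\kappa$ put $h(T)=\lfloor128b^3(b-\kappa)\rfloor\ge0$, and let $\Pi(T)$ be the product of the $m_j$ over the integers $j$ with $\max(0,\kappa-\sigma)\le j\le b-1$. All $m_j$ are at least $1$, so $\Pi$ does not increase when the level increases. We claim that
\[
|T|\le K^{h(T)}\,\Pi(T)
\]
and argue by induction on $h(T)$. If $|T|=1$ the right side is at least $1$. Let $|T|\ge2$ and cover $T$ by slices $T_1,\dots,T_r$ as in Lemma~\ref{lem:step}. They have $0\le h(T_i)\le h(T)-1$, so $h(T)\ge1$ and the claim holds for them. In case (i), $r\le K$ and $\Pi(T_i)\le\Pi(T)$. In case (ii), $r\le Km_a$; the factor $m_a$ occurs in $\Pi(T)$ because $a\ge\max(0,\kappa-\sigma)$, and it does not occur in $\Pi(T_i)$ because the level of $T_i$ exceeds $a+\sigma$; so $m_a\Pi(T_i)\le\Pi(T)$. In both cases $|T|\le\sum_i|T_i|\le K\cdot K^{h(T)-1}\Pi(T)$.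

For $T=S$ we have $\kappa=-\eta$, so $h(S)\le128b^3(b+\sigma)\le256b^4$ and $\Pi(S)=n^{b-1}s$. The proposition holds with $C(b)=K^{256b^4}$.
\end{proof}

This completes the proofs of Theorems~\ref{thm:count}, \ref{thm:unimod}, \ref{thm:family} and~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{CP}
Dong Heon Choe and Kyungbae Park,
\emph{On intersection forms of definite 4-manifolds bounded by a rational homology 3-sphere},
arXiv:1704.04419 (2017).

\bibitem{OS}
Ozsv\'ath and Szab\'o,
\emph{Absolutely graded Floer homologies and intersection forms for four-manifolds with boundary},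
Adv. Math. 173 (2003).

\end{thebibliography}
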